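\title{Word metrics on $\mathbf Z$ generated by the powers of an integer are all bi-Lipschitz equivalent}

\begin{abstract}
For an integer $a>1$ let $d_A$ be the word metric on $\mathbf Z$ for the infinite generating set $A=\{1,a,a^2,\dots\}$. We show that the spaces $(\mathbf Z,d_A)$ are bi-Lipschitz equivalent, and hence quasi-isometric, for all $a>1$; this includes the pair $a=2$, $b=3$ asked about by Schwartz. Each of them is bi-Lipschitz equivalent to one fixed space, the finitely supported sequences of nonnegative integers with the Hamming metric. The proof combines a digit expansion in which adding a power of the base changes at most three digits with a bijection that stores a letter of an infinite alphabet in the position of a single digit. The same proof applies to every divisibility chain with bounded ratios.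
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $S$ be a generating set of the additive group $\mathbf Z$. The \emph{word length} $\ell_S(x)$ of $x\in\mathbf Z$ is the smallest $k\ge0$ such that $x=\varepsilon_1s_1+\dots+\varepsilon_ks_k$ with $s_t\in S$ and $\varepsilon_t\in\{1,-1\}$, and the \emph{word metric} is $d_S(x,y)=\ell_S(x-y)$. Thus $d_S(x,y)$ is the number of steps needed to walk from $y$ to $x$ when each step adds or subtracts an element of $S$.

Metric spaces $(X,d_X)$ and $(Y,d_Y)$ are \emph{bi-Lipschitz equivalent} if there are a map $f$ from $X$ onto $Y$ and a number $K\ge1$ with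
\[
\tfrac1K\,d_X(x_1,x_2)\le d_Y(f(x_1),f(x_2))\le K\,d_X(x_1,x_2)\qquad(x_1,x_2\in X).
\]
Such an $f$ is a bijection, and inverses and compositions of such maps are again of this kind. The spaces are \emph{quasi-isometric} if there are bi-Lipschitz equivalent subspaces $X'\subseteq X$, $Y'\subseteq Y$ and a number $C>0$ such that every point of $X$ is at distance less than $C$ from some point of $X'$, and every point of $Y$ is at distance less than $C$ from some point of $Y'$. Bi-Lipschitz equivalent spaces are quasi-isometric: take $X'=X$, $Y'=Y$, $C=1$.

How much does the space $(\mathbf Z,d_S)$ depend on $S$? Replacing each generator in a shortest word by a shortest word in another generating set $T$ shows that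
\begin{equation}\label{eq:compare}
\ell_T(s)\le L\ \text{ for all } s\in S\quad\Longrightarrow\quad d_T\le L\,d_S .
\end{equation}
For finite $S$ and $T$ such bounds hold in both directions, so the identity map is a bi-Lipschitz equivalence and the choice of generators does not matter. For infinite generating sets this argument breaks down, and the powers of an integer are a natural test case.

\medskip
\noindent\textbf{Problem.} \emph{Let $a,b>1$ be integers, $A=\{a^i\}_{i\ge0}$ and $B=\{b^j\}_{j\ge0}$. For which $a$ and $b$ are $(\mathbf Z,d_A)$ and $(\mathbf Z,d_B)$ quasi-isometric?}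
\medskip

The problem is posed in \cite{Nathanson}; it was first posed by Richard E.~Schwartz for $a=2$, $b=3$. For $a=2$, $b=4$ the identity map works by \eqref{eq:compare}, since $4^j=2^{2j}$ and $2^{2j+1}=4^j+4^j$. A theorem of Nathanson states that the identity map $(\mathbf Z,d_A)\to(\mathbf Z,d_B)$ is a bi-Lipschitz equivalence if and only if $a^m=b^n$ for some positive integers $m,n$. The maps $x\mapsto\pm x+t$ are isometries of both metrics, so they do no better than the identity. One might therefore guess that the condition $a^m=b^n$ also answers the Problem. On the other hand, it is hard to see which invariant could recover $a$: counting points in balls gives nothing, because the ball of radius $1$ about $0$ contains every $\pm a^i$ and is already infinite. In fact the base leaves no trace.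

Write $\mathbf N_0=\{0,1,2,\dots\}$. For sequences $x=(x_i)_{i\ge0}$ and $x'=(x'_i)_{i\ge0}$ that differ in finitely many places, the \emph{Hamming distance} is $\delta(x,x')=\#\{i:x_i\ne x_i'\}$. Let $\mathcal H$ be the set of sequences $h=(h_i)_{i\ge0}$ in $\mathbf N_0$ with $h_i=0$ for all but finitely many $i$.

\begin{theorem}\label{thm:main}
For every integer $a>1$ there is a bijection $f:\mathbf Z\to\mathcal H$ such that, with $A=\{a^i\}_{i\ge0}$,
\[
\frac1{12a^3}\,d_A(x,y)\le\delta(f(x),f(y))\le 24a^2\,d_A(x,y)\qquad(x,y\in\mathbf Z).
\]
Consequently $(\mathbf Z,d_A)$ and $(\mathbf Z,d_B)$ are bi-Lipschitz equivalent, and hence quasi-isometric, for all integers $a,b>1$.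
\end{theorem}

The second sentence follows from the first because $\mathcal H$ does not depend on $a$. In particular the answer for $a=2$, $b=3$ is yes. The proof uses only that each generator divides the next with bounded quotient.

\begin{theorem}\label{thm:chain}
Let $1=g_0\mid g_1\mid g_2\mid\cdots$ with $2\le g_{i+1}/g_i\le Q$ for all $i$, and let $S=\{g_i\}_{i\ge0}$. Then $(\mathbf Z,d_S)$ is bi-Lipschitz equivalent to $(\mathcal H,\delta)$, with constants depending only on $Q$. So all these metric spaces are bi-Lipschitz equivalent to each other.
\end{theorem}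

The model space $\mathcal H$ can be replaced by many others. For pointed sets $(E_i,o_i)_{i\ge0}$ let $\bigoplus_iE_i$ be the set of sequences $x$ with $x_i\in E_i$ for all $i$ and $x_i=o_i$ for all but finitely many $i$.

\begin{theorem}\label{thm:hamming}
Let $(E_i,o_i)_{i\ge0}$ be pointed countable (finite or infinite) sets with $|E_i|\ge2$. Then $\bigoplus_iE_i$ with the Hamming metric is bi-Lipschitz equivalent to $\mathcal H$. In particular, for every $a>1$ the space $(\mathbf Z,d_A)$ is bi-Lipschitz equivalent to the Boolean cube of finite subsets of $\mathbf N_0$ with metric $|F\triangle F'|$, and to $\bigoplus_i\mathbf Z/m$ with the Hamming metric for every $m\ge2$.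
\end{theorem}

The map $f$ is a composition
\[
\mathbf Z\xrightarrow{\ c\ }\Sigma\xrightarrow{\ \Theta\ }\Sigma\times\mathcal H\xrightarrow{\ \Phi\ }\mathcal H ,
\]
where $\Sigma$ is a set of digit sequences. Section~\ref{sec:absorb} constructs $\Theta$ in a general form and proves Theorem~\ref{thm:hamming}; this is the step at which the size of the alphabet, and with it the base, is forgotten. Section~\ref{sec:digits} constructs the expansion $c$. Its digits obey a rule that depends on the lower digits, and Section~\ref{sec:states} removes this rule by means of $\Phi$.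

\section{Absorbing an infinite alphabet}\label{sec:absorb}

For an infinite set $P\subseteq\mathbf N_0$ let $\mathrm{Fin}(P)$ be the set of its finite subsets. The simplest case of Theorem~\ref{thm:hamming} compares the Boolean cube $\mathrm{Fin}(\mathbf N_0)$, whose alphabet has two letters, with $\mathcal H$, whose alphabet is infinite. In $\mathcal H$ the sequences $(n,0,0,\dots)$ are infinitely many points at mutual distance $1$. In the cube, parity forbids even three such points, but the singletons $\{p\}$ are at mutual distance $2$, which is just as good up to a constant. This suggests reading the \emph{position} of one element of a finite set as a letter of an infinite alphabet.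

\begin{lemma}\label{lem:psi}
For every infinite $P\subseteq\mathbf N_0$ there is a bijection $\Psi_P:\mathrm{Fin}(P)\to\mathrm{Fin}(P)\times\mathbf N_0$ with $\Psi_P(\emptyset)=(\emptyset,0)$ such that $\Psi_P(F)=(\tilde F,n)$ implies $|F\triangle\tilde F|\le1$.
\end{lemma}

\begin{proof}
Delete the largest element and record where it was. For $F\ne\emptyset$ put $\tilde F=F\setminus\{\max F\}$. If $\tilde F\neq\emptyset$, let $n$ be the number of elements of $P$ strictly between $\max\tilde F$ and $\max F$. If $\tilde F=\emptyset$, let $n$ be the number of elements of $P$ that are at most $\max F$, so that $n\ge1$. Every pair has exactly one preimage. If $\tilde F\ne\emptyset$, the preimage of $(\tilde F,n)$ is $\tilde F$ together with the $(n+1)$-st element of $P$ above $\max\tilde F$, which exists because $P$ is infinite. The preimage of $(\emptyset,n)$ is $\emptyset$ for $n=0$, and for $n\ge1$ it is the singleton of the $n$-th element of $P$.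
\end{proof}

For $P=\mathbf N_0$ we have $\{p\}\mapsto(\emptyset,p+1)$, $\{2,5\}\mapsto(\{2\},2)$ and $\{0,1,2\}\mapsto(\{0,1\},0)$. The distances $|F\triangle F'|$ and $|\tilde F\triangle\tilde F'|$ differ by at most $2$, and the new coordinate $n$ contributes at most $1$ to a Hamming distance, however much its value changes. Since distinct points are at distance at least $1$, these additive errors cost only a bounded factor: the cube has produced one coordinate with an infinite alphabet.

To produce infinitely many such coordinates one cannot iterate $\Psi$ on the same set, since the errors would add up without bound. Instead we split the places into infinitely many infinite blocks and apply $\Psi$ once in each. A change at one place is then felt in one block only. We state the result for any set of sequences in which two symbols can be exchanged freely, because it will be applied to digit sequences that do not form a product. On $X\times\mathcal H$ we use the metric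
\[
\delta_1\big((x,h),(x',h')\big)=\delta(x,x')+\delta(h,h').
\]
If $\Delta=\{i:(x_i,h_i)\ne(x_i',h_i')\}$, then each $i\in\Delta$ contributes $1$ or $2$ to this sum and no other $i$ contributes, so
\begin{equation}\label{eq:delta1}
|\Delta|\le\delta_1\big((x,h),(x',h')\big)\le2|\Delta| .
\end{equation}

\begin{proposition}\label{prop:absorb}
For each $i\ge0$ let $o_i\ne o_i'$ be two symbols. Let $X$ be a set of sequences such that
\begin{itemize}
\item[(S1)] every $x\in X$ has $x_i=o_i$ for all but finitely many $i$;
\item[(S2)] if $x\in X$ and $x_i\in\{o_i,o_i'\}$, then replacing $x_i$ by the other of the two symbols gives an element of $X$.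
\end{itemize}
Then there is a bijection $\Theta:X\to X\times\mathcal H$ with
\begin{equation}\label{eq:theta}
\tfrac13\,\delta(x,x')\le\delta_1(\Theta(x),\Theta(x'))\le4\,\delta(x,x').
\end{equation}
\end{proposition}

\begin{proof}
Let $M_j$ be the set of $m\in\mathbf N_0$ such that $m+1$ is $2^j$ times an odd number. The sets $M_0,M_1,\dots$ are infinite and partition $\mathbf N_0$. For $x\in X$ put
\[
P_j(x)=\{m\in M_j:x_m\in\{o_m,o'_m\}\},\qquad F_j(x)=\{m\in M_j:x_m=o'_m\}.
\]
By (S1), $P_j(x)$ is infinite and $F_j(x)$ is a finite subset of it. Let $(\tilde F_j,h_j)=\Psi_{P_j(x)}(F_j(x))$. Define $\tilde x$ by $\tilde x_m=x_m$ if $x_m\notin\{o_m,o'_m\}$, and, for $m\in P_j(x)$, by $\tilde x_m=o_m'$ if $m\in\tilde F_j$ and $\tilde x_m=o_m$ otherwise. Put $\Theta(x)=(\tilde x,h)$ with $h=(h_j)_{j\ge0}$.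

\emph{$\Theta$ maps into $X\times\mathcal H$.} For all but finitely many $j$ we have $F_j(x)=\emptyset$, hence $\tilde F_j=\emptyset$ and $h_j=0$. So $h\in\mathcal H$, and $\tilde x$ arises from $x$ by finitely many exchanges as in (S2), at most one in each block.

\emph{$\Theta$ is bijective.} The construction gives $P_j(\tilde x)=P_j(x)$ and $F_j(\tilde x)=\tilde F_j$. Given any $(z,h)\in X\times\mathcal H$, put $F_j=\Psi^{-1}_{P_j(z)}(F_j(z),h_j)$, and let $x$ agree with $z$ outside $\bigcup_jP_j(z)$ and have $x_m=o'_m$ for $m\in F_j$, $x_m=o_m$ for $m\in P_j(z)\setminus F_j$. For all but finitely many $j$ we have $(F_j(z),h_j)=(\emptyset,0)$ and so $F_j=\emptyset$. Thus $x$ arises from $z$ by finitely many exchanges and lies in $X$. It satisfies $\Theta(x)=(z,h)$, and it is the only preimage: a preimage $x$ must agree with $z$ outside the sets $P_j(z)=P_j(x)$, and must have $F_j(x)=F_j$.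

\emph{Upper bound.} Let $\Theta(x)=(\tilde x,h)$, $\Theta(x')=(\tilde x',h')$, $\Delta=\{m:x_m\ne x'_m\}$, $\tilde\Delta=\{m:\tilde x_m\ne\tilde x_m'\}$. Since $x,\tilde x$ differ in at most one place of $M_j$, and so do $x',\tilde x'$, the numbers $|\Delta\cap M_j|$ and $|\tilde\Delta\cap M_j|$ differ by at most $2$. Let $J=\{j:M_j\cap\Delta\ne\emptyset\}$, so $|J|\le|\Delta|$. If $j\notin J$, then $x$ and $x'$ agree on $M_j$, hence $\tilde x$ and $\tilde x'$ agree on $M_j$ and $h_j=h'_j$. Therefore $|\tilde\Delta|\le|\Delta|+2|J|\le3|\Delta|$ and $\delta(h,h')\le|J|\le|\Delta|$.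

\emph{Lower bound.} Let $J'=\{j:M_j\cap\tilde\Delta\ne\emptyset\text{ or }h_j\ne h_j'\}$, so $|J'|\le|\tilde\Delta|+\delta(h,h')$. If $j\notin J'$, the formula for the inverse shows that $x$ and $x'$ agree on $M_j$. Therefore $|\Delta|\le|\tilde\Delta|+2|J'|\le3|\tilde\Delta|+2\,\delta(h,h')\le3\,\delta_1(\Theta(x),\Theta(x'))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hamming}]
Let $X=\bigoplus_iE_i$ and choose $o_i'\in E_i\setminus\{o_i\}$, which is possible as $|E_i|\ge2$. Then (S1) and (S2) hold, so $X$ is bi-Lipschitz equivalent to $(X\times\mathcal H,\delta_1)$. Pairing coordinates identifies $X\times\mathcal H$ with $\bigoplus_i(E_i\times\mathbf N_0)$, with base points $(o_i,0)$, and by \eqref{eq:delta1} the Hamming metric of the latter is within a factor $2$ of $\delta_1$. Each $E_i\times\mathbf N_0$ is countably infinite, so there are bijections $E_i\times\mathbf N_0\to\mathbf N_0$ with $(o_i,0)\mapsto0$. Applied coordinatewise, they give an isometry onto $\mathcal H$. The Boolean cube is the case $E_i=\{0,1\}$, via indicator functions. The last sentence of the theorem now follows from Theorem~\ref{thm:main},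 whose proof does not use Theorem~\ref{thm:hamming}.
\end{proof}

Both hypotheses on the $E_i$ are needed in some form: if all $E_i$ are singletons then $X$ is a point, and if one $E_i$ is uncountable then $X$ is uncountable while $\mathcal H$ is countable.

\section{An expansion in which carries do not propagate}\label{sec:digits}

In this section and the next, $q_0,q_1,\dots$ are integers with $8\le q_i\le R$, and
\[
G_0=1,\qquad G_{i+1}=q_iG_i,\qquad U_i=G_0+G_1+\dots+G_{i-1}\quad(U_0=0).
\]
Let $\ell_G$ and $d_G$ be the word length and metric for $\{G_i\}_{i\ge0}$. Theorems~\ref{thm:main} and~\ref{thm:chain} will be reduced to this setting by keeping every third generator; a reader interested in Theorem~\ref{thm:main} may take $q_i=q=a^3$ and $G_i=q^i$ throughout. Digit sequences are written lowest place first, so $U_i$ has the digits $(1,\dots,1)$.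

\subsection*{Why a fixed digit set fails, and what to do instead}
If a digit expansion were a bi-Lipschitz bijection from $(\mathbf Z,d_G)$ onto a product $\bigoplus_iE_i$, Theorem~\ref{thm:hamming} would finish the proof. Carries prevent this for the obvious candidates. Take $q_i=q$, and let the digits be $q$ consecutive integers including $0$, the largest being $M$. Adding $1$ to the number $MU_k$ with digits $(M,\dots,M)$ turns each of these $k$ digits into $M+1-q$, so one step in $d_G$ changes at least $k$ digits.

To see the cause, consider the partial sums $s_i=\sum_{k<i}c_kG_k$ of an expansion $x=\sum c_kG_k$. Then $s_i\equiv x\pmod{G_i}$, and for the digit set above $s_i$ lies in the window of $G_i$ consecutive integers with top $MU_i$. Adding $1$ to $x$ adds $1$ to $s_i$, unless $s_i$ is at the top of its window and wraps around. The tops are compatible, $MU_{i'}\equiv MU_i\pmod{G_i}$ for $i'>i$, so one integer can sit at the top of many windows at once.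

We therefore choose the windows first, with tops $V_i$ such that $V_{i'}$ is far from $V_i$ modulo $G_i$, and let the digits be what they must be, namely $c_i=(s_{i+1}-s_i)/G_i$. Try tops with digits $(k,\dots,k,m)$, where $m\ne k$. Then $V_{i'}\equiv kU_i\pmod{G_i}$ for all $i'>i$, while $V_i=kU_i+(m-k)G_{i-1}$. The requirement that $s_i+c_iG_i$ lie in the window with top $V_{i+1}=kU_i+mG_i$ allows $c_i\le m$ when $s_i\le kU_i$ but only $c_i\le m-1$ when $s_i>kU_i$. So the digit set depends on one bit of information about the lower digits, and one expects this bit to be decided lexicographically, by the highest digit below place $i$ that differs from $k$. The later steps dictate $k$ and $m$. Proposition~\ref{prop:absorb} needs to exchange the digit $0$ with another digit without disturbing the higher places; if $k=0$, then $0$ is the only digit that passes the bit on unchanged and it has no such partner, so we take $k=1$. Section~\ref{sec:states} needs a digit larger than $k$ in both digit sets, which excludes $m=2$, so we take $m=3$. We now define the expansion through its digits and then prove that it has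 these windows.

\subsection*{Admissible sequences}
The \emph{type} of an integer $c$ is $-$ (low) if $c\le0$, $\circ$ (neutral) if $c=1$, and $+$ (high) if $c\ge2$. For a sequence $e=(e_i)_{i\ge0}$ in $\{-,\circ,+\}$, the \emph{state} $\sigma_i(e)\in\{-,+\}$ is $e_k$, where $k$ is the largest index below $i$ with $e_k\ne\circ$, and $\sigma_i(e)=-$ if there is no such $k$. Equivalently, $\sigma_0=-$, and $\sigma_{i+1}=e_i$ unless $e_i=\circ$, in which case $\sigma_{i+1}=\sigma_i$. For an integer sequence $c$, $\sigma_i(c)$ is the state of its type sequence. The digit sets are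
\[
\mathcal D_i^-=\{4-q_i,\dots,3\},\qquad\mathcal D_i^+=\{3-q_i,\dots,2\},
\]
and they split by type as follows:
\[
\begin{array}{c|ccc}
&\text{low}&\text{neutral}&\text{high}\\\hline
\mathcal D_i^-&4-q_i,\dots,0&1&2,\,3\\
\mathcal D_i^+&3-q_i,\dots,0&1&2
\end{array}
\]
Each set consists of $q_i$ consecutive integers, hence is a complete residue system modulo $q_i$, and each contains $-1,0,1,2$. Let $\Sigma$ be the set of integer sequences $c$ with finitely many nonzero terms and $c_i\in\mathcal D_i^{\sigma_i(c)}$ for all $i$; we call them \emph{admissible}.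

\begin{lemma}\label{lem:expansion}
The map $c\mapsto\sum_ic_iG_i$ is a bijection $\Sigma\to\mathbf Z$.
\end{lemma}

\begin{proof}
Given $x$, put $n_0=x$. If $c_0,\dots,c_{i-1}$ and $n_i$ are defined, then $\sigma_i$ is determined; let $c_i$ be the element of $\mathcal D_i^{\sigma_i}$ congruent to $n_i$ modulo $q_i$, and let $n_{i+1}=(n_i-c_i)/q_i$. Then $x=\sum_{k<i}c_kG_k+n_iG_i$ for all $i$. All digits satisfy $|c_i|\le q_i-3$, because $3\le q_i-3$. If $n_i\ne0$, then $q_i-3<(q_i-1)|n_i|$, so $|n_{i+1}|\le(|n_i|+q_i-3)/q_i<|n_i|$. Hence some $n_i$ is $0$, and from then on all digits and all $n_k$ are $0$, since $0$ lies in both digit sets. This proves surjectivity. If $c\in\Sigma$ represents $x$ and $c_0,\dots,c_{i-1}$ are known, then $\sigma_i(c)$ is known and $c_i\equiv(x-\sum_{k<i}c_kG_k)/G_i\pmod{q_i}$, so $c_i$ is forced. This proves injectivity.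
\end{proof}

Let $c(x)\in\Sigma$ be the expansion of $x$, and let $s_i(x)=\sum_{k<i}c_k(x)G_k$.

\begin{example}\label{ex:carry}
Let $q_i=8$, so $\mathcal D^-=\{-4,\dots,3\}$ and $\mathcal D^+=\{-5,\dots,2\}$. The string $(3,2,2,\dots,2)$ uses the largest allowed digit at each of its places, so it is the analog of $(M,\dots,M)$. Adding $1$ gives $(-4,3,2,\dots,2)$: the low digit $-4$ switches the state to $-$, where $3$ is allowed, and the carry stops. A second effect replaces propagation. We have $201=(1,1,3)$ and $202=(2,1,-5,1)$: the new digit $2$ switches the state to $+$, the neutral digit passes this on, and the digit $3$ is no longer allowed. With a longer run, $(1,1,\dots,1,3)+1=(2,1,\dots,1,-5,1)$. The changes are far apart, but there are only three.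
\end{example}

\subsection*{Windows}
Put $V_0=0$ and $V_{i+1}=U_i+3G_i$, the number with digits $(1,\dots,1,3)$. Then $V_i-U_i=2G_{i-1}$ for $i\ge1$, and
\begin{equation}\label{eq:UV}
U_i\le V_i<U_i+G_i\quad(i\ge0),\qquad V_{i'}\equiv U_i\pmod{G_i}\quad(i'>i).
\end{equation}
The congruence holds because $V_{i'}-U_i=G_i+\dots+G_{i'-2}+3G_{i'-1}$.

\begin{lemma}\label{lem:window}
Let $c\in\Sigma$, $s_i=\sum_{k<i}c_kG_k$ and $\sigma_i=\sigma_i(c)$. For all $i\ge0$:
\begin{itemize}
\item[(a)] $V_i-G_i<s_i\le V_i$;
\item[(b)] $\sigma_i=+$ if and only if $s_i>U_i$.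
\end{itemize}
Consequently $s_i(x)$ is the unique integer in $(V_i-G_i,V_i]$ congruent to $x$ modulo $G_i$.
\end{lemma}

\begin{proof}
We use induction on $i$. For $i=0$ we have $s_0=U_0=V_0=0$, $G_0=1$ and $\sigma_0=-$. Assume (a) and (b) for $i$, and recall $s_{i+1}=s_i+c_iG_i$.

(a) The window at level $i+1$ is $(U_i+3G_i-G_{i+1},\,U_i+3G_i]$. If $\sigma_i=+$, then $U_i<s_i\le V_i$ and $3-q_i\le c_i\le2$, so
\[
U_i+3G_i-G_{i+1}<s_{i+1}\le V_i+2G_i<U_i+3G_i .
\]
If $\sigma_i=-$, then $V_i-G_i<s_i\le U_i$ and $4-q_i\le c_i\le3$, so
\[
U_i+3G_i-G_{i+1}\le V_i+3G_i-G_{i+1}<s_{i+1}\le U_i+3G_i .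
\]
Both lines use the inequalities in \eqref{eq:UV}.

(b) Since $U_{i+1}=U_i+G_i$, we have $s_{i+1}>U_{i+1}$ if and only if $s_i+(c_i-1)G_i>U_i$. If $c_i=1$, this says $s_i>U_i$, that is $\sigma_i=+$; and $\sigma_{i+1}=\sigma_i$. If $c_i\ge2$, it holds because $s_i+G_i>V_i\ge U_i$; and $\sigma_{i+1}=+$. If $c_i\le0$, it fails because $s_i-G_i\le V_i-G_i<U_i$; and $\sigma_{i+1}=-$.

The last statement follows from (a), since $x-s_i(x)=\sum_{k\ge i}c_k(x)G_k$ is divisible by $G_i$ and the window consists of $G_i$ consecutive integers.
\end{proof}

The lemma describes $s_i(x)$ without reference to the recursion, so the effect of adding a generator can be read off at each level separately.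

\begin{proposition}\label{prop:digits}
For all $x,y\in\mathbf Z$,
\[
\tfrac1R\,d_G(x,y)\le\delta(c(x),c(y))\le3\,d_G(x,y).
\]
\end{proposition}

\begin{proof}
\emph{Left inequality.} Digits at place $i$ lie in $[3-q_i,3]$, so two of them differ by at most $q_i\le R$. Since $x-y=\sum_i(c_i(x)-c_i(y))G_i$, we get $\ell_G(x-y)\le\sum_i|c_i(x)-c_i(y)|\le R\,\delta(c(x),c(y))$.

\emph{Right inequality.} A shortest word for $x-y$ gives a path from $y$ to $x$ with $d_G(x,y)$ steps of the form $\pm G_j$. By the triangle inequality and the symmetry of $\delta$, it suffices to show that $c(x)$ and $c(y)$ differ in at most three places when $y=x+G_j$.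

For $i\le j$ we have $y\equiv x\pmod{G_i}$, so $s_i(y)=s_i(x)$ by Lemma~\ref{lem:window}. For $i>j$ the integer $s_i(x)+G_j$ is congruent to $y$ modulo $G_i$ and lies in $(V_i-G_i,V_i+G_i]$, so
\[
s_i(y)=s_i(x)+G_j-\varepsilon_iG_i,\qquad\varepsilon_i=\begin{cases}1&\text{if }s_i(x)+G_j>V_i,\\0&\text{otherwise.}\end{cases}
\]
From $c_iG_i=s_{i+1}-s_i$ we obtain
\[
c_i(y)-c_i(x)=\begin{cases}0&i<j,\\1-q_j\varepsilon_{j+1}&i=j,\\\varepsilon_i-q_i\varepsilon_{i+1}&i>j.\end{cases}
\]
It is therefore enough to show that $\varepsilon_i=1$ for at most one $i>j$: if this happens at $i=m$, only the places $j$, $m-1$ and $m$ can change, and if it never happens, only the place $j$ changes.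

If $\varepsilon_i=1$, then $w_i=x+V_i-s_i(x)$ satisfies $x\le w_i<x+G_j$ and $w_i\equiv V_i\pmod{G_i}$. Suppose $\varepsilon_i=\varepsilon_{i'}=1$ with $j<i<i'$. Then $|w_i-w_{i'}|<G_j\le G_{i-1}$, and by \eqref{eq:UV}
\[
w_i-w_{i'}\equiv V_i-U_i=2G_{i-1}\pmod{G_i}.
\]
So $w_i-w_{i'}$ is a multiple of $G_{i-1}$ of absolute value less than $G_{i-1}$, hence $0$. Then $G_i$ divides $2G_{i-1}$, that is $q_{i-1}\mid2$, which is false.
\end{proof}

Example~\ref{ex:carry} shows that three changes do occur. The set $\Sigma$ is not a product, but it satisfies the hypotheses of Proposition~\ref{prop:absorb} with $o_i=0$ and $o_i'=-1$. Indeed (S1) is finite support. For (S2), the digits $0$ and $-1$ are both low, so exchanging them leaves the type sequence and all states unchanged, and both lie in $\mathcal D_i^-\cap\mathcal D_i^+$. We obtain a bijection $\Theta:\Sigma\to\Sigma\times\mathcal H$ satisfying \eqref{eq:theta}.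

\section{Removing the states}\label{sec:states}

It remains to map $\Sigma\times\mathcal H$ onto $\mathcal H$. We want to relabel the entry at place $i$ by a rule that depends on the state there, so that both states use the same alphabet. For the state to be readable from the new sequence, the relabeling should preserve types. For $\Sigma$ itself this is impossible: state $-$ has $q_i-3$ low digits and two high ones, while state $+$ has $q_i-2$ and one. This is what $\Theta$ was for. After multiplying by $\mathbf N_0$, each type has countably infinitely many elements in each state, because each of the three types occurs in both digit sets.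

There is a second difficulty. A single change can reverse the state at arbitrarily many places, as in $(0,1,\dots,1)$ and $(2,1,\dots,1)$, and a relabeling that depends on the state could then change all of them. The next lemma shows that the damage is confined to neutral places, up to one further place per change. We then relabel neutral digits independently of the state.

\begin{lemma}\label{lem:states}
Let $e,e'$ be sequences in $\{-,\circ,+\}$ and let $\Delta$ be a finite set containing all $i$ with $e_i\ne e_i'$. Then at most $|\Delta|$ indices $i\notin\Delta$ satisfy $e_i=e'_i\ne\circ$ and $\sigma_i(e)\ne\sigma_i(e')$.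
\end{lemma}

\begin{proof}
Let $i$ be such an index, and let $k=k(i)$ be the largest index below $i$ at which $e_k,e_k'$ are not both $\circ$. It exists, since otherwise both states at $i$ would be $-$. If $k\notin\Delta$, then $e_k=e_k'\ne\circ$ and both states at $i$ equal $e_k$; so $k\in\Delta$. The map $i\mapsto k(i)$ is injective: if $i_1<i_2$ are two such indices, then $e_{i_1}\ne\circ$ gives $k(i_2)\ge i_1>k(i_1)$.
\end{proof}

We call the entries of elements of $\mathcal H$ \emph{letters}. A letter $g\in\mathbf N_0$ has \emph{letter type} $-$, $\circ$ or $+$ according as $g\equiv0$, $1$ or $2\pmod3$. Let $\mu_i^-=q_i-3$ and $\mu_i^+=q_i-2$ be the numbers of low digits. For $\sigma=\pm$ define $\beta_i^\sigma:\mathcal D_i^\sigma\times\mathbf N_0\to\mathbf N_0$ by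
\begin{gather*}
\beta_i^\sigma(-r,n)=3(\mu_i^\sigma n+r)\quad(0\le r<\mu_i^\sigma),\qquad\beta_i^\sigma(1,n)=3n+1,\\
\beta_i^+(2,n)=3n+2,\qquad\beta_i^-(2,n)=6n+2,\qquad\beta_i^-(3,n)=6n+5 .
\end{gather*}
By division with remainder, the pairs with a low, neutral or high digit are mapped bijectively onto the letters of the same type. Thus:
\begin{itemize}
\item[(B1)] $\beta_i^\sigma$ is a bijection, and the letter type of $\beta_i^\sigma(c,n)$ is the type of $c$;
\item[(B2)] $\beta_i^\sigma(0,0)=0$;
\item[(B3)] $\beta_i^+(1,n)=\beta_i^-(1,n)$ for all $n$, so the two inverses agree on neutral letters.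
\end{itemize}

\begin{proposition}\label{prop:phi}
The formula $\Phi(c,h)=g$, $g_i=\beta_i^{\sigma_i(c)}(c_i,h_i)$, defines a bijection $\Phi:\Sigma\times\mathcal H\to\mathcal H$ with
\begin{equation}\label{eq:phi}
\tfrac14\,\delta_1\big((c,h),(c',h')\big)\le\delta\big(\Phi(c,h),\Phi(c',h')\big)\le2\,\delta_1\big((c,h),(c',h')\big).
\end{equation}
\end{proposition}

\begin{proof}
By (B2), $g_i=0$ wherever $c_i=h_i=0$, so $g\in\mathcal H$.

\emph{Bijectivity.} Let $g\in\mathcal H$, let $e$ be its sequence of letter types, and let $\sigma_i=\sigma_i(e)$. By (B1), a preimage $(c,h)$ has type sequence $e$, hence states $\sigma_i$, hence $(c_i,h_i)=(\beta_i^{\sigma_i})^{-1}(g_i)$. So there is at most one preimage. Conversely, define $(c_i,h_i)$ by this formula. Then $c$ has type sequence $e$, so $\sigma_i(c)=\sigma_i$ and $c_i\in\mathcal D_i^{\sigma_i(c)}$. By (B2), $(c_i,h_i)=(0,0)$ wherever $g_i=0$. Thus $(c,h)\in\Sigma\times\mathcal H$ and $\Phi(c,h)=g$.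

\emph{Estimates.} Let $g=\Phi(c,h)$ and $g'=\Phi(c',h')$. Let $e$ be the common type sequence of $c$ and $g$, and $e'$ that of $c'$ and $g'$. Put $\Delta=\{i:(c_i,h_i)\ne(c'_i,h_i')\}$ and $\Delta^*=\{i:g_i\ne g_i'\}$. Each of these finite sets contains all $i$ with $e_i\ne e'_i$.

Let $i\in\Delta^*\setminus\Delta$. The same pair has different images, so the states at $i$ differ, and the common digit is not $1$ by (B3). Lemma~\ref{lem:states} with the set $\Delta$ allows at most $|\Delta|$ such $i$, so $|\Delta^*|\le2|\Delta|$.

Let $i\in\Delta\setminus\Delta^*$. The same letter has different preimages, so the states at $i$ differ, and the letter is not neutral by (B3). Lemma~\ref{lem:states} with the set $\Delta^*$ allows at most $|\Delta^*|$ such $i$, so $|\Delta|\le2|\Delta^*|$.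

With \eqref{eq:delta1} this gives $|\Delta^*|\le2|\Delta|\le2\delta_1$ and $\delta_1\le2|\Delta|\le4|\Delta^*|$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:chain}}\label{sec:conclusion}

Let $S=\{g_i\}$ be as in Theorem~\ref{thm:chain}. Put $G_i=g_{3i}$ and $q_i=G_{i+1}/G_i$. Each $q_i$ is a product of three integers in $[2,Q]$, so $8\le q_i\le R$ with $R=Q^3$. Every $G_i$ lies in $S$, and for $e\in\{0,1,2\}$ the generator $g_{3i+e}$ is a sum of $g_{3i+e}/g_{3i}\le Q^2$ copies of $G_i$. By \eqref{eq:compare},
\[
d_S\le d_G\le Q^2d_S .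
\]
Let $f=\Phi\circ\Theta\circ c$. It is a bijection $\mathbf Z\to\mathcal H$ by Lemma~\ref{lem:expansion} and Propositions~\ref{prop:absorb} and~\ref{prop:phi}. By \eqref{eq:phi}, \eqref{eq:theta} and Proposition~\ref{prop:digits},
\begin{align*}
\delta(f(x),f(y))&\le2\cdot4\cdot3\,d_G(x,y)\le24Q^2\,d_S(x,y),\\
d_S(x,y)&\le d_G(x,y)\le Q^3\,\delta(c(x),c(y))\le Q^3\cdot3\cdot4\,\delta(f(x),f(y)).
\end{align*}
This proves Theorem~\ref{thm:chain}. The case $g_i=a^i$, $Q=a$ is the inequality of Theorem~\ref{thm:main}. If $f_a$ and $f_b$ are the maps for $a$ and $b$, then $f_b^{-1}\circ f_a$ is a bi-Lipschitz equivalence $(\mathbf Z,d_A)\to(\mathbf Z,d_B)$, which completes the proof of Theorem~\ref{thm:main}. \qed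

\begin{example}
All three maps are explicit, and one can watch the infinite alphabet appear. Let $a=2$, so $q_i=8$, and let $x=-64^k$. Then $c(x)$ has the single nonzero digit $c_{2k}=-1$. The place $2k$ is the $(k+1)$-st element of the block $M_0=\{0,2,4,\dots\}$, so $\Theta$ erases this digit and sets $h_0=k+1$. Finally $\beta_0^-(0,k+1)=15(k+1)$, so $f(-64^k)=(15(k+1),0,0,\dots)$. The integers $-1,-64,-64^2,\dots$, at mutual distance at most $2$, become different letters at place $0$.
\end{example}

\begin{remark}[where the hypotheses enter]
Divisibility is used throughout Section~\ref{sec:digits}, to define the digits and to identify $s_i(x)$ with a residue of $x$ modulo $G_i$. The bound $g_{i+1}/g_i\ge2$ gives $q_i\ge8$, which puts $-1$ in $\mathcal D_i^-$ and gives $|c_i|\le q_i-3$ in Lemma~\ref{lem:expansion}. Keeping every second generator would not suffice: for $a=2$ it gives $q_i=4$ and $\mathcal D_i^-=\{0,1,2,3\}$, where $0$ is the only low digit. The bound $g_{i+1}/g_i\le Q$ is used only in the comparison of $d_S$ with $d_G$ and in the left inequality of Proposition~\ref{prop:digits}. That inequality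 fails for every $R$ if the $q_i$ are unbounded. Indeed, let $m=\lfloor q_i/2\rfloor$. The integer $-mG_i$ has the single nonzero digit $-m\in\mathcal D_i^-$. In any representation $-mG_i=\sum_kb_kG_k$, the part $\sum_{k\le i}b_kG_k$ is congruent to $-mG_i$ modulo $q_iG_i$, so it has absolute value at least $mG_i$; hence $\sum_k|b_k|\ge m$ and $\ell_G(-mG_i)\ge m$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Nathanson}
Melvyn B. Nathanson, \emph{Bi-Lipschitz equivalent metrics on groups, and a problem in additive number theory}, arXiv:0902.3254 (2009).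

\end{thebibliography}
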